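# A triangle and a 4-cycle glued at a vertex: when a cut vertex does not help to hit subgraphs

## 1. The guess that a graph without 2-connectivity is always easier

All graphs are finite, simple and undirected. Fix a graph $H$ on $k\ge 3$ vertices; the restriction $k\ge3$ applies to every graph $H$ or $T$ below.

**Definition (hitting set).** For a graph $G$, a set $S\subseteq V(G)$ is an $H$-hitting set if $G-S$ contains no copy of $H$ as a (not necessarily induced) subgraph. The minimum size of an $H$-hitting set is $\tau_H(G)$, also written $\mathrm{OPT}$.

There is a trivial algorithm: as long as the remaining graph contains a copy of $H$, delete all $k$ vertices of such a copy. The copies found are disjoint, so every hitting set contains a vertex of each, and we delete at most $k\,\tau_H(G)$ vertices. Since $k$ is a constant, this runs in polynomial time.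

**Definition (approximate-easy).** $H$ is approximate-easy if for some constant $\epsilon>0$ the $H$-hitting set problem has an efficient $(k-\epsilon)$-factor approximation algorithm.

A graph is 2-vertex connected (2-connected, for short) if it has at least 3 vertices, is connected, and stays connected after deleting any single vertex. The standing assumptions are that the unique games conjecture (UGC) holds and $\mathrm{NP}\not\subseteq\mathrm{BPP}$. Two facts about graphs on $k\ge3$ vertices are given.

1. (Guruswami–Lee) Under the standing assumptions, no 2-connected graph is approximate-easy.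
2. Every tree $T$ is approximate-easy: $T$-hitting set has an efficient $(k-\frac12)$-factor approximation algorithm.

The answer that one first guesses is that 2-connectivity is exactly the obstruction.

**Conjecture.** $H$ is approximate-easy if and only if it is not 2-vertex connected.

The problem is from Noah Brüstle, Tal Elbaz, Hamed Hatami, Onur Kocer, Bingchan Ma, "Approximation algorithms for hitting subgraphs", arXiv:2011.14450 (2020). We ask whether the conjecture holds under the standing assumptions.

Test it for $k=3$. The triangle $K_3$ is 2-connected, hence hard by fact 1. The path on 3 vertices is a tree, hence easy by fact 2. The empty graph $3K_1$ is contained in $G$ exactly when $G$ has at least three vertices, so deleting all but two vertices is optimal. Finally, a graph contains $K_2+K_1$ exactly when it has an edge and at least three vertices. So, for $|V(G)|\ge2$, $\tau_H(G)$ is the smaller of $|V(G)|-2$ and the vertex cover number, and the usual factor 2 for vertex cover gives factor $2<3$. The guess survives. It survives for all disconnected graphs too.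

**Proposition 1.** Every disconnected $H$ is approximate-easy (unconditionally).

*Proof.* Let $H_1,\dots,H_r$, $r\ge2$, be the components of $H$, and let $S$ be an $H$-hitting set of $G$. Then some $i$ has $\tau_{H_i}(G-S)\le k$. Otherwise choose copies of $H_1,H_2,\dots$ in $G-S$ one after the other, each disjoint from the previous ones. At each moment fewer than $k$ vertices are used, and they do not hit all copies of the next $H_i$, so we never get stuck, and we obtain a copy of $H$ in $G-S$. Taking $S$ optimal gives $\min_i\tau_{H_i}(G)\le\mathrm{OPT}+k$.

The trivial algorithm gives $H_i$-hitting sets $X_i$ with $|X_i|\le|H_i|\tau_{H_i}(G)\le(k-1)\tau_{H_i}(G)$ (for $H_i=K_1$, $X_i=V(G)$). Each $X_i$ is also $H$-hitting, and the smallest has size at most $(k-1)(\mathrm{OPT}+k)$. This is at most $(k-\frac12)\mathrm{OPT}$ as soon as $\mathrm{OPT}\ge 2k(k-1)$. Smaller values of $\mathrm{OPT}$ are found by trying all sets of fewer than $2k(k-1)$ vertices. $\square$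

So everything depends on connected graphs with a cut vertex.

## 2. Counting around a cut vertex

In Proposition 1 the set $S$ had to decide which component to destroy, and the decision was global. The natural attempt for a cut vertex $v$ is the same argument vertex by vertex: after deleting $S$, a vertex cannot be the root $v$ of copies of all the pieces hanging at $v$. We try this on two graphs.

Take the bowtie, two triangles sharing a vertex ($k=5$). Suppose $G$ has $n$ vertices and carries a family of triangles such that each vertex is in exactly $d$ of them and two of them share at most one vertex. Let $S$ hit all bowties, $|S|=sn$. There are $dn/3$ triangles in the family, and at most $dsn$ of them meet $S$. The others are pairwise disjoint, since two that share a vertex form a bowtie. So $dn(\frac13-s)\le\frac n3$, that is, $s\ge\frac13-\frac1{3d}$. For large $d$ this is far above $\frac15$. On such a graph even the whole vertex set is within factor $3d/(d-1)$ of optimal, and this is below $5$ once $d\ge3$.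

Now take $K_3\cdot C_4$, a triangle and a 4-cycle glued at one vertex ($k=6$). Suppose each vertex of $G$ is in $d$ triangles of one family and in $d'$ four-cycles of another, and a triangle and a 4-cycle from the families share at most one vertex. Let $S$ hit all copies of $K_3\cdot C_4$, $|S|=sn$. Then no vertex lies both in an $S$-free triangle and in an $S$-free 4-cycle of the families. At least $dn(\frac13-s)$ triangles are $S$-free. Each vertex is in at most $d$ of them, so they cover at least $(1-3s)n$ vertices. Likewise the $S$-free 4-cycles cover at least $(1-4s)n$ vertices. The two covered sets and $S$ are disjoint, so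
$$s+(1-3s)+(1-4s)\le 1,\qquad\text{i.e.}\qquad s\ge\tfrac16=\tfrac1k .$$
Here the approach stops: the count returns exactly $1/k$, with no gain over the trivial bound.

The equality case shows what must happen. If $s=\frac16$, then the $S$-free triangles cover exactly $n/2$ vertices, call them $\mathsf F$; the $S$-free 4-cycles cover exactly $n/3$ vertices, call them $\mathsf T$; and every vertex is in $S$, $\mathsf T$ or $\mathsf F$. All family triangles at an $\mathsf F$-vertex are $S$-free, and every triangle that is hit has exactly one vertex in $S$. So a family triangle is $\mathsf{FFF}$ or has one $\mathsf S$ and two $\mathsf T$. In the same way a family 4-cycle is $\mathsf{TTTT}$ or has one $\mathsf S$ and three $\mathsf F$. At a $\mathsf T$-vertex all triangles are hit; at an $\mathsf F$-vertex all four-cycles are hit.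

This pattern is consistent, and we turn it around. We hide it in a graph, so that graphs with the pattern cannot be told apart efficiently from graphs in which every hitting set is almost everything. This will disprove the conjecture.

## 3. Blocks, schemes, and the disproof reduced to one theorem

An *embedding* is an injective graph homomorphism, and $|A|$ denotes the number of vertices of $A$. A *block* of a connected graph is a maximal 2-connected subgraph or a bridge $K_2$. We use these textbook facts. Every edge and every 2-connected subgraph lies in a block. Two blocks share at most one vertex. The blocks of a connected union of blocks can be ordered so that each one after the first meets the union of the earlier ones in exactly one vertex. Counting new vertices in this order, $\sum_B(|B|-1)=k-1$, so the number $m$ of blocks of $H$ satisfies $m\le k-1$. For $K_3\cdot C_4$ there are two blocks and $2+3=5$.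

**Definition (scheme).** Let $H$ be connected. An $H$-scheme is a finite set $\Omega\ni\mathsf S$ together with, for every block $C$ of $H$, a probability distribution $P_C$ with rational probabilities on $\Omega^{V(C)}$, such that all one-vertex marginals (over all $C$ and all positions in $V(C)$) equal one distribution $\mu$ on $\Omega$. Labels $\ne\mathsf S$ of $\mu$-mass $0$ are discarded. The value of the scheme is $\mu(\mathsf S)$.

**Definition (realized, avoiding).** Let $T$ be a subgraph of $H$ that is a union of blocks. A labelling $\ell:V(T)\to\Omega\setminus\{\mathsf S\}$ is realized if for each block $B$ of $T$ there are a block $C$ of $H$, an embedding $\sigma:B\to C$ and $\lambda\in\mathrm{supp}\,P_C$ with $\lambda(\sigma(b))=\ell(b)$ for all $b\in V(B)$. The scheme is $H$-avoiding if no $\ell:V(H)\to\Omega\setminus\{\mathsf S\}$ is realized.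

Think of $P_C$ as the pattern of labels on a random copy of $C$ in a graph, with $\mathsf S$ marking the planted hitting set. "Avoiding" says that the local patterns never glue to an $\mathsf S$-free copy of $H$. The embedding $\sigma$ allows for copies of $B$ inside larger blocks $C$.

*Example.* For the bowtie let $\Omega=\{\mathsf S,\mathsf N\}$, and label both triangles by one $\mathsf S$ at a uniformly random position and two $\mathsf N$. All marginals give $\mathsf S$ mass $\frac13$. No triangle pattern is $\mathsf S$-free, so the scheme is avoiding, of value $\frac13$.

*Example.* For $K_3\cdot C_4$ let $\Omega=\{\mathsf S,\mathsf T,\mathsf F\}$. Triangles are $\mathsf{FFF}$ with probability $\frac12$, or $\mathsf{STT}$ randomly permuted with probability $\frac12$. Four-cycles are $\mathsf{TTTT}$ with probability $\frac13$, or $\mathsf{SFFF}$ randomly permuted with probability $\frac23$. In a triangle a position gets $\mathsf S,\mathsf T,\mathsf F$ with probabilities $\frac12\cdot\frac13=\frac16$, $\frac12\cdot\frac23=\frac13$, $\frac12$. In a 4-cycle these are $\frac23\cdot\frac14=\frac16$, $\frac13$, $\frac23\cdot\frac34=\frac12$. The marginals agree. The triangle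 does not embed in $C_4$, nor $C_4$ in the triangle. So an $\mathsf S$-free triangle is all $\mathsf F$, an $\mathsf S$-free 4-cycle is all $\mathsf T$, and they cannot share a vertex: the scheme is avoiding, of value $\frac16$.

The next lemma is the counting of Section 2 in general.

**Lemma 2.** (a) Every $H$-avoiding scheme has $\mu(\mathsf S)\ge1/k$. (b) More generally, let $A$ be a connected union of blocks of $H$ and $f:V(H)\to V(A)$ a map whose restriction to each block of $H$ is an embedding into a block of $A$. Then every $H$-avoiding scheme has $\mu(\mathsf S)\ge1/|A|$.

*Proof.* (a) is (b) with $A=H$ and $f=\mathrm{id}$. For (b), order the blocks of $A$ so that each one after the first meets the union of the earlier ones in exactly one vertex. Label block by block, sampling block $C$ from $P_C$ conditioned on the label already given to that vertex. As all marginals equal $\mu$, this is possible, and we get a random labelling $\ell$ of $V(A)$ in which every vertex has law $\mu$ and every block $C$ of $A$ gets an element of $\mathrm{supp}\,P_C$. Suppose $\ell$ avoids $\mathsf S$ with positive probability, and take such an $\ell$. For a block $B$ of $H$ let $C$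 be a block of $A$ into which $f|_B$ is an embedding. Then $\sigma=f|_B$ and $\lambda=\ell|_{V(C)}$ show that $\ell\circ f$ is realized on $B$. So $\ell\circ f$ is a realized labelling of $H$, a contradiction. Hence $\mathsf S$ always occurs, and the union bound gives $|A|\mu(\mathsf S)\ge1$. $\square$

In particular $\mu(\mathsf S)>0$ for an $H$-avoiding scheme, and $\mu$ has full support on $\Omega$. The proof does not use that the probabilities are rational. For the bowtie, (b) applies with $A$ a triangle, and gives value at least $\frac13$.

**Theorem 3 (hardness from a scheme).** Assume UGC and $\mathrm{NP}\not\subseteq\mathrm{BPP}$. If a connected graph $H$ has an $H$-avoiding scheme of value $p<1$, then for every $\varepsilon>0$ there is no efficient $(1/p-\varepsilon)$-approximation for $H$-hitting set.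

**Theorem 4 (answer).** Under the standing assumptions, if $H$ is connected and no block of $H$ is isomorphic to a subgraph of another block of $H$, then $H$ is not approximate-easy. In particular $K_3\cdot C_4$ is not approximate-easy, although it has a cut vertex and hence is not 2-vertex connected. So the conjecture is false.

The direction "2-vertex connected $\Rightarrow$ not approximate-easy" is true by fact 1; the converse direction fails.

*Proof of Theorem 4 from Theorem 3.* Let $\Omega=\{\mathsf S\}\cup\{\text{blocks of }H\}$. Define $P_C$ as follows. For each $s\in V(C)$, with probability $1/k$, position $s$ gets $\mathsf S$ and all other positions get the label $C$. For each block $B\ne C$, with probability $(|B|-1)/k$, all positions get the label $B$. The total probability is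
$$\frac{|C|}k+\frac{(k-1)-(|C|-1)}k=1 .$$
At every position $\mu(\mathsf S)=1/k$ and $\mu(B)=(|B|-1)/k$ for every block $B$; for $B=C$ this is $(|C|-1)\cdot\frac1k$. So this is a scheme of value $1/k$.

Suppose $\ell:V(H)\to\Omega\setminus\{\mathsf S\}$ is realized. In every tuple of every support all non-$\mathsf S$ labels are equal. So $\ell$ is constant on each block, and, $H$ being connected, $\ell\equiv D$ for one block $D$. The block $D$ itself is realized through some $\sigma:D\to C$ and $\lambda\in\mathrm{supp}\,P_C$. By the hypothesis on blocks, $C=D$. Then $\sigma$ is an injection of $V(D)$ to itself, hence onto, and $\lambda\in\mathrm{supp}\,P_D$ has no $\mathsf S$ at all. So $\lambda$ is constant with value some $B\ne D$, contradicting $\ell\equiv D$. The scheme is $H$-avoiding, and Theorem 3 with $p=1/k$ excludes every factor $k-\varepsilon$. Finally, the blocks $K_3$ and $C_4$ of $K_3\cdot C_4$ do not contain each other. $\square$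

It remains to prove Theorem 3. This takes Sections 4 to 8.

## 4. Unique games and products of functions with small influences

**Fact (UGC, Khot 2002).** For all $\zeta,\gamma\in(0,1)$ there is $R$ such that the following is NP-hard. Given a bipartite multigraph $(V_U,W_U,E)$ without isolated vertices and bijections $\pi_e:[R]\to[R]$ (from labels of the $W$-end to labels of the $V$-end), distinguish $\mathrm{val}\ge1-\zeta$ from $\mathrm{val}\le\gamma$. Here $\mathrm{val}$ is the maximum over labellings $\ell:V_U\cup W_U\to[R]$ of the fraction of edges $e=(v,w)$ that are satisfied, i.e. $\ell(v)=\pi_e(\ell(w))$.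

*Example.* One vertex on each side, two parallel edges, $R=2$, one bijection the identity and the other the swap: every labelling satisfies exactly one edge, so $\mathrm{val}=\frac12$.

**Definition (influence).** For a function $f$ on a product probability space with $R$ coordinates, $\mathrm{Inf}_a(f)=\mathbf E[\mathrm{Var}_af]$: the variance in coordinate $a$ with the other coordinates fixed, averaged over these.

The indicator of $x(1)=\mathsf S$ on $(\Omega,\mu)^R$ has $\mathrm{Inf}_1=\mu(\mathsf S)(1-\mu(\mathsf S))$ and all other influences $0$.

**Definition (maximal correlation).** For finite correlated spaces with joint law $Q$ on $\Omega^{(1)}\times\Omega^{(2)}$, $\rho(\Omega^{(1)},\Omega^{(2)})$ is the supremum of $\mathbf E[f(x)g(y)]$ over $f,g$ with mean $0$ and variance $1$ ($0$ if there are none).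

It is $0$ for independent $x,y$, and $1$ if $y=x$ is not constant.

**Fact (Mossel, Gaussian bounds for noise correlation of functions, GAFA 19 (2010), Theorem 1.14, lower bound).** Let $b\ge2$ and let $Q$ be a distribution on $\prod_{j=1}^b\Omega^{(j)}$ (finite) whose positive-probability atoms have probability $\ge\alpha>0$. Assume $\rho(\Omega^{(j)},\prod_{i\ne j}\Omega^{(i)})\le\rho<1$ for all $j$, and $\rho(\prod_{i\le j}\Omega^{(i)},\prod_{i>j}\Omega^{(i)})\le\rho(j)$ for $1\le j<b$. Then for each $\epsilon>0$ there is $\nu>0$, independent of $R$, such that if $f_j:(\Omega^{(j)})^R\to[0,1]$ have all influences $\le\nu$, then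
$$\mathbf E_{Q^R}\prod_jf_j\ \ge\ \underline\Gamma_{\rho(1),\dots,\rho(b-1)}(\mathbf Ef_1,\dots,\mathbf Ef_b)-\epsilon .$$
Here $\underline\Gamma_r(s,t)=\Pr[X\le\Phi^{-1}(s),\,Y\ge\Phi^{-1}(1-t)]$ for standard Gaussians $X,Y$ with correlation $r$, and $\underline\Gamma_{r_1,\dots,r_{b-1}}(s_1,\dots,s_b)=\underline\Gamma_{r_1}(s_1,\underline\Gamma_{r_2,\dots,r_{b-1}}(s_2,\dots,s_b))$.

For $r=0$, $\underline\Gamma_0(s,t)=st$. In general, if all $r_j\in[0,1)$ and all $s_i\in(0,1)$, the iterated quantity lies in $(0,1)$: a nondegenerate Gaussian pair has positive density, and $\underline\Gamma_r(s,t)\le s<1$.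

**Lemma 5 (cf. Mossel, Lemma 2.9).** If the bipartite graph of positive-probability pairs of two finite correlated spaces, restricted to points of positive probability, is connected, then their maximal correlation is $<1$.

*Proof.* By compactness, a maximal correlation $1$ is attained by some $f,g$ of mean $0$ and variance $1$. Then $\mathbf E(f-g)^2=1-2+1=0$, so $f(x)=g(y)$ on all positive-probability pairs. By connectedness $f$ is constant, contradicting variance $1$. $\square$

## 5. Noise by the label S

Fix a connected $H$ with $m$ blocks, an $H$-avoiding scheme of value $p<1$, and $\varepsilon>0$. By Lemma 2, $p>0$. Choose rational $\eta,\delta\in(0,1)$ with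
$$\frac{1-\delta}{p+4\eta}>\frac1p-\varepsilon,\qquad\text{and put}\quad \delta'=\frac\delta{m+1},\quad\delta''=\frac{\delta'}2 .$$

**Step 1: two layers of noise.** The purpose is to push all correlations below 1 without creating new $\mathsf S$-free patterns. *Noise* replaces each entry of a tuple, independently, by $\mathsf S$ with probability $\eta$. Let $Q_C$ be $P_C$ followed by noise, and $T_C$ be $Q_C$ followed by fresh noise. For all $C$ and all positions, the one-vertex marginals of $Q_C$ and $T_C$ are
$$\mu_1=(1-\eta)\mu+\eta\mathbf 1_{\mathsf S},\qquad \mu'=(1-\eta)\mu_1+\eta\mathbf 1_{\mathsf S}.$$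
Both have full support, and $\mu'(\mathsf S)\le p+2\eta$. As noise only writes $\mathsf S$, every $\lambda\in\mathrm{supp}\,T_C$ agrees with some $\lambda_0\in\mathrm{supp}\,P_C$ at all non-$\mathsf S$ entries of $\lambda$.

**Step 2: the product bound.** The purpose is to show that functions without influential coordinates cannot avoid the test.

**Lemma 6.** There are $\nu,c_0\in(0,1)$, independent of $R$, such that for every block $C$ the following holds. If $g:\Omega^R\to[0,1]$ satisfies $\mathbf E_{\mu_1^R}g\ge\delta''/2$ and all $\mathrm{Inf}_a(g)\le\nu$, then $\mathbf E_{Q_C^R}\prod_{i\in V(C)}g(\tilde x_i)\ge c_0$.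

*Proof.* Split $V(C)$ into two nonempty parts, and let $(x,y)\in\mathrm{supp}\,Q_C$ be written accordingly. Since more entries could have been replaced by noise, $(x,\vec{\mathsf S})$, $(\vec{\mathsf S},y)$ and $(\vec{\mathsf S},\vec{\mathsf S})$ are in $\mathrm{supp}\,Q_C$. So the bipartite support graph is connected through the two all-$\mathsf S$ points, and by Lemma 5 all correlations in Mossel's theorem are $<1$. Fix an ordering of $V(C)$, take $\rho(j)$ to be the corresponding maximal correlations, and put $\Gamma_C=\underline\Gamma_{\rho(1),\dots,\rho(|C|-1)}(\delta''/2,\dots,\delta''/2)\in(0,1)$. Apply the theorem with $\epsilon=\frac12\min_C\Gamma_C$ for each of the finitely many $C$, let $\nu<1$ be at most all the resulting thresholds, and put $c_0=\frac12\min_C\Gamma_C$. Given $g$, multiply it by a factor $\le1$ so that its mean is exactly $\delta''/2$. Influences scale by the square of the factor, so they do not increase, and neither does the product. The theorem, with all $f_j$ equal to the scaled function, gives at least $\Gamma_C-\frac12\min_{C'}\Gamma_{C'}\ge c_0$. $\square$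

**Step 3: smoothing.** The purpose of the second layer of noise is that a smoothed function has only boundedly many influential coordinates. For $h:\Omega^R\to[0,1]$, with measure $\mu'^R$, let $(\mathrm Nh)(\tilde x)=\mathbf E[h(x)\mid\tilde x]$, where $\tilde x\sim\mu_1^R$ and $x\sim\mu'^R$ is $\tilde x$ plus noise.

**Lemma 7.** There is a finite constant $C_0>0$, independent of $R$, with $\sum_a\mathrm{Inf}_a(\mathrm Nh)\le C_0$ for all $h:\Omega^R\to[0,1]$.

*Proof.* $\mathrm N$ is the $R$-th tensor power of $\mathrm N_1:L^2(\Omega,\mu')\to L^2(\Omega,\mu_1)$, a conditional expectation that preserves constants and means. For mean-zero $h$ on $\Omega$ we have $\|\mathrm N_1h\|\le\|h\|$, with equality only if $h(x)$ is almost surely a function of $\tilde x$. For every $s\in\Omega$ both pairs $(\tilde x,x)=(s,s)$ and $(s,\mathsf S)$ have positive probability. So equality forces $h(s)=h(\mathsf S)$ for all $s$; then $h$ is constant of mean $0$, so $h=0$. By finite dimension there is $\rho_0\in(0,1)$ with $\|\mathrm N_1h\|\le\rho_0\|h\|$ for all mean-zero $h$.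

Now let $h=\sum_{T\subseteq[R]}h_T$ be the Efron–Stein decomposition: $h_T$ depends only on the coordinates in $T$ and averages to $0$ in each coordinate of $T$; the $h_T$ are orthogonal, and $\mathrm{Inf}_a(h)=\sum_{T\ni a}\|h_T\|^2$. As $\mathrm N_1$ preserves constants and means, $\mathrm Nh_T$ is the $T$-component of $\mathrm Nh$. On $h_T$ the operator acts as a $|T|$-fold tensor power of $\mathrm N_1$ restricted to mean-zero functions, and norms of tensor products multiply, so $\|\mathrm Nh_T\|\le\rho_0^{|T|}\|h_T\|$. With $\sum_T\|h_T\|^2=\|h\|^2\le1$,
$$\sum_a\mathrm{Inf}_a(\mathrm Nh)=\sum_T|T|\,\|\mathrm Nh_T\|^2\le\sum_T|T|\rho_0^{2|T|}\|h_T\|^2\le C_0:=\sup_{t\ge0}t\rho_0^{2t}<\infty.\tag{1}$$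
$\square$

**Step 4: constants.** Let $c$ be a positive rational number with $c\le c_0\delta''/4$, and put
$$\vartheta=\frac{\delta''\nu}8,\qquad t_0=\frac{2C_0}\nu,\qquad D\ge2\ \text{an integer with } D>\frac{2t_0}\vartheta,\qquad \gamma=\frac\vartheta{D^2},\qquad\zeta=\frac\eta D,$$
and let $R=R(\zeta,\gamma)$ be from UGC. All these are constants depending on $H$, the scheme and $\varepsilon$.

## 6. Vertices named by tuples of edges

We want a law on $C$-tuples of points such that, if the unique game is nearly satisfiable, labels can be read off consistently, and otherwise every dense set of points contains many tuples. The standard picture is: choose $v\in V_U$, choose neighbors $w_i$ through edges $f_i$, one for each position $i$ of $C$, and give position $i$ a string $y_i\in\Omega^R$. The strings are correlated by $T_C$ in each coordinate, after alignment by $\pi_{f_i}$. The intended label of $(w,y)$ is $y(\ell(w))$. What should a point be named by?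

Naming points by $(w,y)$ fails for completeness. If $f_i$ is not satisfied, position $i$ shows a coordinate of its string other than $\ell(v)$, and the tuple of labels need not come from $\mathrm{supp}\,T_C$. Nothing prevents every $w$ from having an unsatisfied edge, so we cannot simply delete the points at such $w$.

Naming points by $(e,y)$, $e$ an edge, allows us to delete the points with $e$ unsatisfied, but now soundness fails. Take any labelling $\ell$ of $V_U$, and label $(e,y)$ by $y(\pi_e^{-1}(\ell(v)))$, $v$ being the $V$-end of $e$. In a tuple at $v$ with $y_i=x_i\circ\pi_{f_i}$, position $i$ gets the label $x_i(\ell(v))$. So every tuple of labels is in $\mathrm{supp}\,T_C$, whatever $\mathrm{val}$ is. The point knows too much.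

The remedy is to name a point by $D$ edges at a common $w$, one of which was used, without revealing which. A point is deleted if any of its $D$ edges is unsatisfied. A cheating set would have to serve several edges of the tuple at once.

**Definition (test laws).** Given a UG instance, let $\mathcal U$ be the set of $D$-tuples $u=(e_1,\dots,e_D)$ of edges with a common $W$-endpoint. The law $\mathbf w$ on $\mathcal U$ is: choose $w\in W_U$ with probability proportional to degree, then $e_1,\dots,e_D$ i.i.d. uniform edges at $w$. Let $X=\mathcal U\times\Omega^R$ with $\mathbf m=\mathbf w\times\mu'^R$. For a block $C$ let $\mathcal D_C$ be the following law on $X^{V(C)}$.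

1. Choose $v\in V_U$ with probability proportional to degree.
2. Independently for each $i\in V(C)$ choose a uniform edge $f_i=(v,w_i)$ at $v$ and a uniform $s_i\in[D]$; let $u_i$ have $s_i$-th entry $f_i$, and all other entries i.i.d. uniform edges at $w_i$.
3. For each $a\in[R]$ independently draw $(x_i(a))_{i\in V(C)}\sim T_C$, and put $y_i(a')=x_i(\pi_{f_i}(a'))$ for $a'\in[R]$.

Output $((u_i,y_i))_{i\in V(C)}$.

Each $f_i$ is a uniform edge of the instance. So its $W$-end is distributed proportionally to degree, and $(u_i,s_i)$ is distributed as $\mathbf w\times$uniform. Given $u_i$, the string $y_i$ is a permuted i.i.d. string, so $y_i\sim\mu'^R$. Hence every one-position marginal of $\mathcal D_C$ is $\mathbf m$.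

**Lemma 8 (soundness of the test).** If $\mathrm{val}\le\gamma$, then for every $f:X\to[0,1]$ with $\mathbf E_{\mathbf m}f\ge\delta''$ and every block $C$, $\mathbf E_{\mathcal D_C}\prod_{i}f(u_i,y_i)\ge c$.

*Proof.* **Step 1: average over the names.** The aim is a single function per $v$. Write $f_u=f(u,\cdot)$ and $g_v(x)=\mathbf Ef_u(x\circ\pi_e)$, over a random edge $e$ at $v$, random $s\in[D]$, and $u$ with $s$-th entry $e$ and other entries i.i.d. uniform edges at the $W$-end of $e$. Given $v$, the triples $(f_i,s_i,u_i)$ are independent over $i$ and independent of the $x_i$. Also $T_C$ is $Q_C$ plus independent noise. So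
$$\mathbf E_{\mathcal D_C}\prod_if(u_i,y_i)=\mathbf E_v\mathbf E_{T_C^R}\prod_ig_v(x_i)=\mathbf E_v\mathbf E_{Q_C^R}\prod_i(\mathrm Ng_v)(\tilde x_i).$$
Moreover $\mathbf E_v\mathbf E_{\mu'^R}g_v=\mathbf E_{\mathbf m}f\ge\delta''$, so the vertices $v$ with $\mathbf E g_v\ge\delta''/2$ have mass at least $\delta''/2$. For these, $\mathbf E_{\mu_1^R}\mathrm Ng_v=\mathbf E_{\mu'^R}g_v\ge\delta''/2$.

**Step 2: influential coordinates at many $v$.** Suppose the claim fails. By Lemma 6, each such $v$ for which $\mathrm Ng_v$ has all influences $\le\nu$ contributes at least $c_0$. If they had mass $\ge\delta''/4$, the expectation would be at least $c_0\delta''/4\ge c$. So vertices $v$ of mass at least $\delta''/4$ have a coordinate $a(v)$ with $\mathrm{Inf}_{a(v)}(\mathrm Ng_v)>\nu$. Put $\ell(v)=a(v)$ for these, and choose $\ell(v)$ arbitrarily for the others.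

**Step 3: pass to the points.** The aim is to find these coordinates in the functions $f_u$. Noise commutes with permuting coordinates, so $(\mathrm Ng_v)(\tilde x)=\mathbf E(\mathrm Nf_u)(\tilde x\circ\pi_e)$, and coordinate $a$ of $\tilde x$ is coordinate $\pi_e^{-1}(a)$ of $\tilde x\circ\pi_e$. The variance is convex, hence so is $\mathrm{Inf}$, and $\nu<\mathbf E\,\mathrm{Inf}_{\pi_e^{-1}(a(v))}(\mathrm Nf_u)$ for each $v$ of Step 2. As influences are $\le1$, with probability at least $\nu/2$ over $(e,s,u)$ the label
$$\mathrm{prop}(e):=\pi_e^{-1}(\ell(v))\quad\text{lies in}\quad\mathrm{Cand}(u):=\{a':\mathrm{Inf}_{a'}(\mathrm Nf_u)\ge\nu/2\}.$$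
By (1), $|\mathrm{Cand}(u)|\le C_0/(\nu/2)=t_0$. The proposal $\mathrm{prop}(e)$ depends on $e$ only. As $(u,s)\sim\mathbf w\times$uniform,
$$\mathbf E_{u\sim\mathbf w}\tfrac1D\#\{s:\mathrm{prop}(e_s)\in\mathrm{Cand}(u)\}\ge\tfrac{\delta''}4\cdot\tfrac\nu2=\vartheta .$$

**Step 4: two proposals collide.** Hence with probability at least $\vartheta/2$ over $u$, at least $\vartheta D/2>t_0$ indices $s$ have $\mathrm{prop}(e_s)\in\mathrm{Cand}(u)$, and by pigeonhole two of them have equal proposals. But for fixed $s\ne s'$, with $p_w(a)$ the fraction of edges at $w$ proposing $a$,
$$\Pr_u[\mathrm{prop}(e_s)=\mathrm{prop}(e_{s'})]=\mathbf E_w\sum_ap_w(a)^2\le\mathbf E_w\max_ap_w(a)\le\mathrm{val}\le\gamma .$$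
For the third step, label each $w$ by its most popular proposal: an edge $e=(v,w)$ is satisfied if and only if $\ell(w)=\mathrm{prop}(e)$, and $w$ is chosen proportionally to degree. So $\vartheta/2\le\binom D2\gamma<\frac{D^2}2\cdot\frac{\vartheta}{D^2}=\vartheta/2$, a contradiction. $\square$

## 7. A random graph of gadgets without short Berge cycles

We now build a graph from the test. Put a cloud of vertices at each point of $X$, and sample copies of the blocks. Two things could go wrong: a copy of a block could arise from edges of several sampled copies, and, when we later glue copies to build $H$, vertices could coincide. Both are excluded by removing short cycles of gadgets.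

**Step 1: parameters.** This step makes sure that everything has polynomial size. Let $m_{\min}=\min_{\xi\in X}\mathbf m(\xi)$. For $u$ at $w$, $\mathbf w(u)=\frac{\deg w}{|E|}(\deg w)^{-D}\ge|E|^{-D}$, so $m_{\min}\ge|E|^{-D}(\min\mu')^R>0$; also $|X|\le|E|^D|\Omega|^R$. So $1/m_{\min}$ and $|X|$ are polynomially bounded in the instance size. Put $\Lambda=\lceil48/c\rceil$ and $K=\max(1,2m\Lambda k^2/m_{\min})$, and let $n$ be an integer, polynomial in the instance size, with
$$n\ge\frac{|X|}\eta,\quad n\ge\frac{2|X|}{\delta'},\quad c\Lambda n\ge80kK^k,\quad n\ge\frac{4k^2}{c\,m_{\min}},\quad m4^ne^{-3n}\le0.1.\tag{2}$$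
The last condition holds for large $n$ because $4<e^3$.

**Step 2: vertices and gadgets.** Take disjoint classes $V_\xi$, $\xi\in X$, with $n_\xi=|V_\xi|=\lceil n\,\mathbf m(\xi)\rceil$, and $V=\bigcup_\xi V_\xi$. Then $n\le|V|\le n+|X|\le2n$. For every block $C$ of $H$ (distinct blocks get separate families, even if isomorphic) sample independently $M=\Lambda n$ gadgets of family $C$. For each, draw $(\xi_i)_{i\in V(C)}\sim\mathcal D_C$ and independent uniform $\chi(i)\in V_{\xi_i}$. If $\chi:V(C)\to V$ is not injective, discard it; otherwise it is a *proper* gadget.

All laws here are rational with polynomial-size descriptions. To draw from a law with common denominator $N$, take $\lceil\log_2N\rceil$ fair bits and reject if the number they encode is $\ge N$; an attempt succeeds with probability at least $\frac12$. There are polynomially many draws, so with polynomially many attempts the total failure probability is at most $0.01$.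

**Step 3: cleaning.** The purpose is to remove all short cycles of gadgets.

**Definition (Berge cycle).** A Berge cycle of length $s\ge2$ is a sequence of distinct gadgets $g_1,\dots,g_s$ and distinct vertices $z_i\in g_i\cap g_{i+1}$ (indices mod $s$).

*Example.* Two gadgets sharing two vertices form a Berge cycle of length 2. Three gadgets that meet pairwise in three different vertices form one of length 3; three gadgets that have just one vertex in common and nothing else do not.

Enumerate all Berge cycles of length $\le k$ among the proper gadgets (polynomial time, as $k$ is constant), and delete one gadget from each. The graph $G$ has vertex set $V$, and its edges are the edges of $\chi(C)$ for all remaining gadgets $\chi$ of all families $C$. After cleaning there are no Berge cycles of length $\le k$. In particular two remaining gadgets share at most one vertex, so each edge of $G$ comes from exactly one gadget.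

**Lemma 9.** If $F\subseteq G$ is an edge or a 2-connected subgraph with $|F|\le k$, then all edges of $F$ come from a single gadget.

*Proof.* Suppose $F$ is 2-connected with edges from two different gadgets. Two such edges lie on a common cycle $Z\subseteq F$, of length $\le k$. Split $Z$ cyclically into maximal runs of edges from the same gadget, with gadgets $g_1,\dots,g_r$ in cyclic order, $r\ge2$. Cyclically consecutive runs have different gadgets. The $r$ junction vertices are distinct, and each lies in the gadgets of both runs that meet there. If all $g_i$ are distinct, they form with the junctions a Berge cycle of length $r\le k$. Otherwise choose $g_a=g_b$ with $b-a\in\{1,\dots,r-1\}$ (indices mod $r$) minimal. Then $b-a\ge2$, and $g_a,\dots,g_{b-1}$ are distinct by minimality. With the $b-a$ junctions between consecutive ones of $g_a,g_{a+1},\dots,g_b=g_a$ they form a Berge cycle of length $b-a\le k$. Both cases are impossible. $\square$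

**Lemma 10 (completeness).** If $\mathrm{val}\ge1-\zeta$, then $\tau_H(G)\le(p+4\eta)|V|$ for every outcome of the random choices.

*Proof.* Let $\ell$ be a labelling of value $\ge1-\zeta$. Call $u=(e_1,\dots,e_D)$ good if all $e_s$ are satisfied. Under $\mathbf w$ each $e_s$ is a uniform edge, so $\Pr_{\mathbf w}[u\text{ not good}]\le D\zeta=\eta$. The *label* of a vertex in class $(u,y)$, $u$ at $w$, is $y(\ell(w))$; for a random class it has law $\mu'$. Let $S$ be the set of vertices with $u$ not good or with label $\mathsf S$. It is a union of classes of total $\mathbf m$-mass at most $\eta+\mu'(\mathsf S)\le p+3\eta$. Hence $|S|\le n(p+3\eta)+|X|\le(p+4\eta)n\le(p+4\eta)|V|$ by (2).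

Suppose $\psi:H\to G-S$ is an embedding. Let $B$ be a block of $H$. By Lemma 9 all edges of $\psi(B)$ come from one gadget $\chi$, of some family $C$. So $\psi|_B=\chi\circ\sigma$ with an embedding $\sigma:B\to C$. Let $v,f_i,x_i,u_i,y_i$ be the data from which $\chi$ was drawn, with $w_i$ the $W$-end of $f_i$, and let $\lambda=(x_i(\ell(v)))_{i\in V(C)}$; this is in $\mathrm{supp}\,T_C$. For $i\in\sigma(V(B))$ the vertex $\chi(i)$ is not in $S$, so $u_i$ is good. In particular its entry $f_i$ is satisfied: $\pi_{f_i}(\ell(w_i))=\ell(v)$. So the label of $\chi(i)$ is
$$y_i(\ell(w_i))=x_i(\pi_{f_i}(\ell(w_i)))=x_i(\ell(v))=\lambda(i)\ne\mathsf S .$$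
By Step 1 of Section 5 some $\lambda_0\in\mathrm{supp}\,P_C$ agrees with $\lambda$ on $\sigma(V(B))$. This holds for every block $B$, so $b\mapsto(\text{label of }\psi(b))$ is a realized labelling of $H$ without $\mathsf S$, contradicting $H$-avoidance. So $S$ is $H$-hitting. $\square$

## 8. If the unique game has small value, every dense set contains $H$

Let $\mathrm{val}\le\gamma$ throughout this section, and ignore sampling failures until the end.

**Step 1: few short cycles.** We bound the number of gadgets deleted in the cleaning. For a random gadget before discarding, positions $i\ne i'$ and vertices $z,z'$ of classes $\xi,\xi'$,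
$$\Pr[\chi(i)=z,\chi(i')=z']=\frac{\Pr[\xi_i=\xi,\xi_{i'}=\xi']}{n_\xi n_{\xi'}}\le\frac{\mathbf m(\xi)}{n_\xi n_{\xi'}}\le\frac1{n\cdot n\,m_{\min}},\tag{3}$$
because $n_\xi\ge n\,\mathbf m(\xi)$ and $n_{\xi'}\ge n\,m_{\min}$. A Berge cycle of length $s$ is given by a sequence of $s$ distinct gadgets (at most $(mM)^s$ choices), a sequence of $s$ distinct vertices (at most $(2n)^s$ choices), and, for each $g_i$, two distinct positions holding $z_{i-1}\ne z_i$ (at most $k^2$ choices). Distinct gadgets are independent. So by (3) the expected number of Berge cycles of length $s$ is at most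
$$(mM)^s(2n)^s\Big(\frac{k^2}{n^2m_{\min}}\Big)^s=\Big(\frac{2m\Lambda k^2}{m_{\min}}\Big)^s\le K^s .$$
Since $K\ge1$, the expected number of Berge cycles of lengths $2,\dots,k$ is at most $kK^k$. By Markov, with probability $\ge0.9$ there are at most $10kK^k\le c\Lambda n/8=cM/8$ of them, by (2). Likewise, summing (3) with $z=z'$ over at most $k^2$ pairs of positions and at most $2n$ vertices, a gadget is improper with probability at most $k^2\cdot2n/(n^2m_{\min})\le c/2$.

**Step 2: density.** The aim is the following property of $G$, with probability at least $0.8$:

$$\text{every } I'\subseteq V \text{ with } |I'|\ge\delta'|V| \text{ contains the image of a remaining gadget of every family } C.\tag{4}$$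

Let $|I'|\ge\delta'|V|$ and $f(\xi)=|I'\cap V_\xi|/n_\xi$. Since $n\,\mathbf m(\xi)\ge n_\xi-1$,
$$\mathbf E_{\mathbf m}f\ge\sum_\xi\frac{n_\xi-1}nf(\xi)\ge\frac{|I'|-|X|}n\ge\delta'-\frac{\delta'}2=\delta'' .$$
The probability that a random gadget of family $C$ has all $\chi(i)\in I'$ is $\mathbf E_{\mathcal D_C}\prod_if(\xi_i)\ge c$ by Lemma 8. With probability at least $c/2$ it is moreover proper. By Chernoff, the probability that fewer than $cM/4$ proper gadgets of family $C$ lie in $I'$ is at most $e^{-cM/16}\le e^{-3n}$, because $c\Lambda\ge48$. There are at most $2^{2n}$ sets $I'$ and $m$ families, so by (2) with probability at least $0.9$ every $I'$ contains at least $cM/4$ proper gadgets of every family. Together with Step 1, with probability at least $0.8$ also at most $cM/8<cM/4$ gadgets are deleted, and (4) holds.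

**Step 3: branches and placements.** From (4) we glue gadgets to a map $H\to G$, working from the outside of the block tree inward.

**Definition (branch).** For a block $B$ and $t\in V(B)$ the branch $H(t,B)$ is the subgraph of $H$ induced by $t$ and the component of $H-t$ containing $B-t$. It is a union of blocks.

*Example.* In $K_3\cdot C_4$ with cut vertex $v$, the branch $H(v,K_3)$ is the triangle; for a vertex $t\ne v$ of the triangle, $H(t,K_3)$ is the whole graph.

The block tree gives two facts. For fixed $t$, the branches $H(t,B)$ with $B\ni t$ cover $H$, meet pairwise only in $t$, and partition the blocks of $H$. And $H(t,B)$ is the union of $B$ and the branches $H(b,B')$ with $b\in B-t$, $B'\ni b$, $B'\ne B$; each of these lies in $H(t,B)-t$ and meets $B$ only in $b$, two of them meet at most in a common $b$, and the blocks of $H(t,B)$ other than $B$ are partitioned among them.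

Let $I\subseteq V$ with $|I|\ge\delta|V|$. A *placement* of a branch is a map from its vertices to $I$ whose restriction to each block $B_1$ is a remaining gadget of family $B_1$. Let $\mathrm{bad}(t,B)$ be the set of $u\in I$ for which no placement of $H(t,B)$ has $t\mapsto u$. We claim
$$|\mathrm{bad}(t,B)|\le\beta\,\delta'|V|,\qquad\beta=\text{the number of blocks of }H(t,B).\tag{5}$$
We use induction on $\beta$. Let $Y=\mathrm{bad}(t,B)\setminus\bigcup\mathrm{bad}(b,B')$, the union over all $b\in B-t$, $B'\ni b$, $B'\ne B$. If $|Y|\ge\delta'|V|$, then by (4) $Y$ contains a gadget $\chi$ of family $B$. For each of these $(b,B')$, $\chi(b)$ is in $I\setminus\mathrm{bad}(b,B')$, so there is a placement of $H(b,B')$ with $b\mapsto\chi(b)$. Together with $\chi$ these give a placement of $H(t,B)$ with $t\mapsto\chi(t)\in Y\subseteq\mathrm{bad}(t,B)$, a contradiction. So $|Y|<\delta'|V|$, and the sets $\mathrm{bad}(b,B')$ together have at most $(\beta-1)\delta'|V|$ elements by induction. This proves (5).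

Now fix $t\in V(H)$. By (5), $\bigcup_{B\ni t}\mathrm{bad}(t,B)$ has size at most $m\delta'|V|<(m+1)\delta'|V|=\delta|V|\le|I|$. So some $u\in I$ is outside all these sets, and the placements of the branches at $t$ with $t\mapsto u$ combine to a map $\psi:V(H)\to I$ that maps each block $B$ by a remaining gadget of family $B$. Different blocks use different gadgets, because families are separate, and $\psi$ maps edges to edges.

**Step 4: $\psi$ is injective.** Here the cleaning is used a second time. For $x\ne x'$ in $H$ there is a unique chain of distinct blocks $C_1,\dots,C_s$ along the block tree, with $x=c_0\in C_1$, $x'\in C_s$, distinct cut vertices $c_i\in C_i\cap C_{i+1}$ ($1\le i<s$), $x\ne c_1$ and $x'\ne c_{s-1}$. Suppose $\psi(x)=\psi(x')$ for some $x\ne x'$, and choose such a pair with $s$ minimal. Since $\psi$ is injective on blocks, $s\ge2$. For $0\le i<j\le s-1$, the vertices $c_i$ and $c_j$ are joined by the chain $C_{i+1},\dots,C_j$ of length $j-i<s$, so $\psi(c_i)\ne\psi(c_j)$. Hence $\psi(c_1),\dots,\psi(c_{s-1})$ and $\psi(c_0)=\psi(x)=\psi(x')$ are $s$ distinct vertices. For $1\le i<s$, $\psi(c_i)$ lies in the gadgets of $C_i$ and $C_{i+1}$, and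 $\psi(x)=\psi(x')$ lies in those of $C_1$ and $C_s$. So the $s$ distinct gadgets form a Berge cycle of length $s\le m<k$, a contradiction.

Thus every $I\subseteq V$ with $|I|\ge\delta|V|$ has $H\subseteq G[I]$. So for $\mathrm{val}\le\gamma$, with probability at least $0.8$, every $H$-hitting set of $G$ has more than $(1-\delta)|V|$ vertices.

**Step 5: conclusion of the proof of Theorem 3.** Suppose there is an efficient $(1/p-\varepsilon)$-approximation. Build $G$, run it, and compare the size of its output with $(1-\delta)|V|$. If $\mathrm{val}\ge1-\zeta$, then by Lemma 10 and the choice of $\eta,\delta$ the output has size at most $(\frac1p-\varepsilon)(p+4\eta)|V|<(1-\delta)|V|$, unless sampling failed, which has probability at most $0.01$. If $\mathrm{val}\le\gamma$, then with probability at least $0.79$ (including sampling failures) every hitting set has size $>(1-\delta)|V|$. So an NP-hard problem is solved in randomized polynomial time with bounded error, and $\mathrm{NP}\subseteq\mathrm{BPP}$, a contradiction. $\blacksquare$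

This proves Theorem 3, hence Theorem 4: $K_3\cdot C_4$ is not approximate-easy, and the conjecture is disproved. The remaining sections are not needed for this. They show that schemes decide the matter for every $H$, and that $K_3\cdot C_4$ is the smallest counterexample.

## 9. Classification by schemes of value $1/k$, and types of vertices

**Theorem 11.** (a) Every disconnected $H$ is approximate-easy (unconditionally). (b) A connected $H$ having no $H$-avoiding scheme of value $1/k$ is approximate-easy (unconditionally). (c) Under the standing assumptions, a connected $H$ is approximate-easy if and only if it has no $H$-avoiding scheme of value $1/k$; this is a finite LP condition.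

Part (a) is Proposition 1. In (c), one direction is (b), and the other is Theorem 3 with $p=1/k$. The LP description is Lemma 12 below, and (b) is proved in Section 10.

Schemes have arbitrary label sets. To make the condition finite we record, for a vertex outside $\mathsf S$, only which branches of $H$ can be rooted there. Let $H$ be connected, and let $\mathcal F$ be the set of pairs $(t,B)$ with $B$ a block and $t\in V(B)$.

**Definition (types, consistent tuples).** A type is a subset of $\mathcal F$. It is admissible if for no $t\in V(H)$ it contains all $(t,B)$ with $B\ni t$. Let $\Omega_H=\{\mathsf S\}\cup\{\text{admissible types}\}$. For a block $C$, a tuple $\lambda\in\Omega_H^{V(C)}$ is consistent if the following holds for all blocks $B$, embeddings $\sigma:B\to C$ and $t\in V(B)$: if $\lambda(\sigma(b))\ne\mathsf S$ for all $b\in B$, and $(b,B')\in\lambda(\sigma(b))$ for all $b\in B-t$ and all blocks $B'\ni b$, $B'\ne B$, then $(t,B)\in\lambda(\sigma(t))$.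

*Example.* For $K_3\cdot C_4$ with cut vertex $v$, a vertex $t\ne v$ is in only one block $B$, so an admissible type does not contain $(t,B)$; and it does not contain both $(v,K_3)$ and $(v,C_4)$. The admissible types are $\emptyset$, $\{(v,K_3)\}$ and $\{(v,C_4)\}$. In a consistent $\mathsf S$-free triangle all three entries contain $(v,K_3)$: take $B=K_3$, $t=v$, for which the second condition is empty. With $\mathsf F=\{(v,K_3)\}$ and $\mathsf T=\{(v,C_4)\}$ this is the scheme of Section 3.

**Lemma 12.** (a) A scheme over $\Omega_H$ with consistent supports is $H$-avoiding. (b) If there is an $H$-avoiding scheme, there is one over $\Omega_H$ with consistent supports and the same value. (c) The existence of an $H$-avoiding scheme of value $1/k$ is the feasibility of a finite rational LP.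

*Proof.* (a) Let $\ell$ be realized on $H$. We show $(t,B)\in\ell(t)$ for all $(t,B)\in\mathcal F$, by induction on $|H(t,B)|$. Let $B$ be realized via $\sigma:B\to C$ and $\lambda\in\mathrm{supp}\,P_C$. For $b\in B-t$ and $B'\ni b$, $B'\ne B$, the branch $H(b,B')$ is smaller, so $(b,B')\in\ell(b)=\lambda(\sigma(b))$. Consistency of $\lambda$ gives $(t,B)\in\lambda(\sigma(t))=\ell(t)$. So for any $t$, the type $\ell(t)$ contains all $(t,B)$ with $B\ni t$, contradicting admissibility. This argument does not use rationality either.

(b) Given an $H$-avoiding scheme over $\Omega$, map $\mathsf S\mapsto\mathsf S$ and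
$$\omega\mapsto\{(t,B):\text{some realized }\ell\text{ on }H(t,B)\text{ has }\ell(t)=\omega\},$$
and let the new $P_C$ be the image laws. Marginals still agree. Realized labellings that agree at the cut vertices where they are glued combine to realized labellings. If the image of $\omega$ contained all $(t,B)$ with $B\ni t$, labellings of the branches at $t$ would combine to a realized labelling of $H$; so images are admissible, and the value is unchanged. For consistency let $\lambda\in\mathrm{supp}\,P_C$ and $\sigma:B\to C$, $t$ be as in the definition, with both conditions satisfied by the image of $\lambda$. Then each $H(b,B')$, $b\in B-t$, has a realized labelling with $b\mapsto\lambda(\sigma(b))$. Together with $b\mapsto\lambda(\sigma(b))$ on $B$ they form a realized labelling of $H(t,B)$ with $t\mapsto\lambda(\sigma(t))$. So $(t,B)$ is in the image of $\lambda(\sigma(t))$.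

(c) By (a) and (b) we ask for numbers $P_C(\lambda)\ge0$, $\lambda\in\Omega_H^{V(C)}$ consistent, with total $1$ for each $C$, equal one-vertex marginals, and $\mathsf S$-marginal $1/k$. This is a finite LP with rational data; if it is feasible, it has a rational solution. $\square$

**Lemma 13 (stability).** Assume the connected graph $H$ has no $H$-avoiding scheme of value $1/k$. Then there is a rational $\delta_0\in(0,1)$ such that there are no distributions $P_C$ on $\Omega_H^{V(C)}$, $C$ ranging over the blocks of $H$, with

- (i) $P_C(\text{inconsistent})\le\delta_0$ for all $C$;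
- (ii) all one-vertex marginals within total variation distance $\delta_0$ of each other;
- (iii) all marginals of $\mathsf S$ at most $1/k+\delta_0$.

*Proof.* Otherwise take such distributions for a sequence $\delta_0\to0$. By compactness there is a limit point, and it satisfies (i)–(iii) with $\delta_0=0$: consistent supports, equal marginals, $\mu(\mathsf S)\le1/k$. By the argument of Lemma 12(a) it is $H$-avoiding, and by Lemma 2, whose proof does not use rationality, $\mu(\mathsf S)=1/k$. So the LP of Lemma 12(c) is feasible, and there is an $H$-avoiding scheme of value $1/k$, a contradiction. $\square$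

## 10. Rounding when no scheme of value $1/k$ exists

The standard LP rounding takes all vertices of LP value at least $1/k$. It loses a factor close to $k$ only if most of the LP mass sits on values near $1/k$. For that situation we need the following dichotomy.

**Lemma 14.** Assume the connected graph $H$ has no $H$-avoiding scheme of value $1/k$. There are $\theta=\theta(H)\in(0,\frac12)$ and a polynomial-time algorithm which, given a graph $G$ with $n\ge1$ vertices, either outputs $I\subseteq V(G)$, $|I|\ge\theta n$, with $G[I]$ $H$-free, or correctly declares $\tau_H(G)>(1/k+\theta)n$.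

*Proof.* Let $\delta_0$ be from Lemma 13, and put $\gamma_0=\delta_0/4$, $\kappa_1=\delta_0/(2k^{k+2})$, $\kappa=\kappa_1/(2k^2)$. For each block $C$ solve the LP over weights $\omega_\varphi\ge0$ on embeddings $\varphi:C\to G$:
$$\max\sum_\varphi\omega_\varphi:\qquad\sum_{\varphi(p)=u}\omega_\varphi\le1\ \ \forall u,p;\qquad\sum_{\varphi(p)=u,\,\varphi(q)=x}\omega_\varphi\le\kappa\ \ \forall u\ne x,\ p\ne q .$$
It asks for a fractional family of copies of $C$ that covers $V(G)$ evenly and is spread out: no pair of vertices carries much weight. Its value is at most $n$. It has polynomial size.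

**Step 1: some $C$ has value less than $(1-\gamma_0)n$.** We find $I$ with $G[I]$ even $C$-free. By LP duality an optimal dual solution has $x_{u,p},z_{u,x,p,q}\ge0$ with $\sum x+\kappa\sum z<(1-\gamma_0)n$ and
$$\sum_px_{\varphi(p),p}+\sum_{p\ne q}z_{\varphi(p),\varphi(q),p,q}\ge1\quad\text{for all }\varphi .$$
Let $U=\{u:\sum_px_{u,p}\le1-\gamma_0/2\}$. The complement of $U$ has fewer than $\frac{1-\gamma_0}{1-\gamma_0/2}n\le(1-\frac{\gamma_0}2)n$ elements, so $|U|\ge\gamma_0n/2$. Partition $[0,1]^{V(C)}$ into at most $(8|C|/\gamma_0+1)^{|C|}$ boxes of side $\le\gamma_0/(8|C|)$, and let $U'\subseteq U$ be the vertices whose vectors $(x_{u,p})_p$ lie in a most popular box.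

Let $\varphi:C\to G[U']$ be an embedding, and fix $u_0\in U'$. Then $\sum_px_{\varphi(p),p}\le\sum_p\big(x_{u_0,p}+\frac{\gamma_0}{8|C|}\big)\le1-\frac{\gamma_0}2+\frac{\gamma_0}8<1-\frac{\gamma_0}4$. So the $z$-sum exceeds $\gamma_0/4$, and as it has fewer than $|C|^2$ terms, some $z_{\varphi(p),\varphi(q),p,q}>\gamma_0/(4|C|^2)$. Since $\sum z<n/\kappa$, the pairs $\{u,x\}$ with such a $z$ number at most $\Delta n$, $\Delta=4|C|^2/(\gamma_0\kappa)$. The graph of these pairs on $U'$ has average degree at most $2\Delta n/|U'|$. So the minimum-degree greedy algorithm finds an independent set $I$ of size at least $|U'|^2/(2\Delta n+|U'|)$ (Turán bound). This expression increases with $|U'|$, and $|U'|$ is at least a constant times $n$, so $|I|\ge\theta_1n$ with $\theta_1=\theta_1(H)>0$, minimized over $C$. An embedding of $C$ into $G[I]$ would contain one of the pairs, so $G[I]$ is $C$-free, hence $H$-free. Output $I$.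

**Step 2: all values are at least $(1-\gamma_0)n$.** We declare $\tau_H(G)>(1/k+\theta)n$, with $\theta=\min(\theta_1,\delta_0/4)<\frac12$; note that Step 1 outputs at least $\theta n$ vertices. To verify the declaration, suppose $S$ is $H$-hitting with $|S|\le(1/k+\theta)n$. We shall contradict Lemma 13. Let $\omega^C$ be the optimal solutions, $W_C=\sum_\varphi\omega^C_\varphi\in[(1-\gamma_0)n,n]$.

For $u\notin S$ define $\mathrm{type}(u)\subseteq\mathcal F$ recursively by $|H(t,B)|$. For a block $C$ and an embedding $\sigma:B\to C$, an embedding $\varphi:C\to G$ is a *witness* at $u$ for $(t,B)$ via $(C,\sigma)$ if $\varphi(\sigma(t))=u$, $\varphi(\sigma(b))\notin S$ for all $b\in B$, and $(b,B')\in\mathrm{type}(\varphi(\sigma(b)))$ for all $b\in B-t$, $B'\ni b$, $B'\ne B$. Put $(t,B)\in\mathrm{type}(u)$ if and only if for some $(C,\sigma)$ the witnesses have total $\omega^C$-weight $\ge\kappa_1$. As the branches $H(b,B')$ are smaller than $H(t,B)$, this is a valid recursion.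

**Step 3: types are honest.** We claim: if $(t,B)\in\mathrm{type}(u)$ and $Z\subseteq V(G)\setminus\{u\}$ with $|Z|+|H(t,B)|\le k$, there is an embedding of $H(t,B)$ into $G-S-Z$ with $t\mapsto u$. We use induction on $|H(t,B)|$. Consider the witnesses at $u$ via a $(C,\sigma)$ with weight $\ge\kappa_1$. Those with $\varphi(\sigma(b))=x$ for given $b\ne t$ and $x\in Z$ have weight $\le\kappa$, by the second LP constraint for $p=\sigma(t)$, $q=\sigma(b)$. So those meeting $Z$ in this way have weight at most $k^2\kappa=\kappa_1/2<\kappa_1$. So there is a witness $\varphi$ of positive weight with $\varphi\sigma(B)\cap Z=\emptyset$.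

Now embed the branches $H(b,B')$, $b\in B-t$, $B'\ni b$, $B'\ne B$, one after another with $b\mapsto\varphi\sigma(b)$. For each forbid $Z$ and all vertices of the image chosen so far, i.e. $\varphi\sigma(B)$ and the earlier branches, except $\varphi\sigma(b)$. At that time the chosen image has at most $|H(t,B)|-(|H(b,B')|-1)$ vertices, including $\varphi\sigma(b)$. So the forbidden set has size at most $|Z|+|H(t,B)|-|H(b,B')|$; together with $|H(b,B')|$ this is at most $k$, and induction applies. All pieces together form the required embedding.

Consequently every type is admissible. If all $(t,B)$, $B\ni t$, were in $\mathrm{type}(u)$, embed the branches at $t$ successively with $t\mapsto u$, forbidding the vertices used so far other than $u$. At the turn of $H(t,B)$ at most $k-(|H(t,B)|-1)$ vertices are used, including $u$, so the forbidden set has at most $k-|H(t,B)|$ elements and the claim applies. We would get a copy of $H$ in $G-S$.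

**Step 4: the contradiction.** Label $u$ by $\mathsf S$ if $u\in S$ and by $\mathrm{type}(u)$ otherwise; these are elements of $\Omega_H$. Let $P_C$ be the law of the labels of $\varphi$ when $\varphi$ has probability $\omega^C_\varphi/W_C$. We check the three conditions of Lemma 13.

For (ii) and (iii): $\varphi(p)$ has law $w_p(u)/W_C$ with $0\le w_p(u)\le1$ and $\sum_uw_p(u)=W_C\le n$. Its distance to uniform is $\sum_u\big(\frac1n-\frac{w_p(u)}{W_C}\big)^+\le\sum_u\frac{1-w_p(u)}n=\frac{n-W_C}n\le\gamma_0$. So the marginals are within $2\gamma_0\le\delta_0$ of each other, and $\mathsf S$ has marginal at most $\frac1k+\theta+\gamma_0\le\frac1k+\delta_0$.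

For (i): if the label tuple of $\varphi$ is inconsistent, then for some $(B,\sigma,t)$ the embedding $\varphi$ is a witness at $u=\varphi\sigma(t)$ for $(t,B)$ via $(C,\sigma)$, while $(t,B)\notin\mathrm{type}(u)$. For fixed $(B,\sigma,t)$ such $\varphi$ have weight $<\kappa_1$ at each $u$, hence total weight at most $\kappa_1n$. There are at most $k\cdot k^k\cdot k$ triples, so $P_C(\text{inconsistent})\le k^{k+2}\kappa_1n/((1-\gamma_0)n)=\frac{\delta_0}{2(1-\gamma_0)}\le\delta_0$.

This contradicts Lemma 13. $\square$

*Proof of Theorem 11(b).* Let $\theta$ be from Lemma 14 and $\delta=\theta/(2k)$. Given $G$, solve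
$$\min\sum_vx_v\quad\text{subject to}\quad\sum_{v\in Q}x_v\ge1\ \text{ for every vertex set } Q \text{ of a copy of } H,\qquad x\ge0 .$$
Let $L\le\mathrm{OPT}$ be its value, and $L_Y=\sum_{v\in Y}x_v$. If $L=0$, there is no copy of $H$; output $\emptyset$. Otherwise put
$$\mathcal P=\{x_v>\tfrac{1+\delta}k\},\qquad U=\{\tfrac{1-k\delta}k\le x_v\le\tfrac{1+\delta}k\},\qquad U'=\{\tfrac1k\le x_v\le\tfrac{1+\delta}k\}.$$
In a copy of $H$ avoiding $\mathcal P$ each $x_v$ is at least $1-(k-1)\frac{1+\delta}k=\frac{1-(k-1)\delta}k\ge\frac{1-k\delta}k$, so the copy lies in $U$. Also $\mathcal P\cup U'=\{x_v\ge\frac1k\}$ is a hitting set. If $U=\emptyset$, output $\mathcal P$, of size at most $\frac k{1+\delta}L$. Otherwise run the algorithm of Lemma 14 on $G[U]$.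

If it returns $I$, output $\mathcal P\cup(U\setminus I)$. A copy avoiding this set would lie in $G[I]$, so it is a hitting set. As $k\delta=\theta/2$, its size is at most
$$\frac k{1+\delta}L_{\mathcal P}+\frac{(1-\theta)k}{1-k\delta}L_U\le k\max\Big(\frac1{1+\delta},\frac{1-\theta}{1-\theta/2}\Big)L .$$

If it declares $\tau_H(G[U])>(\frac1k+\theta)|U|$, output $\mathcal P\cup U'$. Let $c_1=\frac12\cdot\frac{k\theta}{1+k\theta}$. If $L_{\mathcal P}\ge c_1L$, the size is at most $\frac k{1+\delta}L_{\mathcal P}+kL_{U'}\le kL-\frac{k\delta}{1+\delta}L_{\mathcal P}\le k\big(1-\frac{c_1\delta}{1+\delta}\big)L$. If $L_{\mathcal P}<c_1L$, then $|\mathcal P|\le kc_1L\le kc_1\mathrm{OPT}$. Moreover $|U'|\le|U|\le\frac k{1+k\theta}\mathrm{OPT}$, because $\mathrm{OPT}\ge\tau_H(G[U])$. As $\frac1{1+k\theta}=1-2c_1$, the size is at most $k(c_1+1-2c_1)\mathrm{OPT}=k(1-c_1)\mathrm{OPT}$.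

In all cases the ratio is at most $k-\epsilon(H)$ with $\epsilon(H)>0$. $\blacksquare$

## 11. Foldable graphs, and why $K_3\cdot C_4$ is the smallest counterexample

**Corollary 15 (unconditional).** A connected $H$ is approximate-easy if there are a connected union $A$ of blocks, $|A|<k$, and $f:V(H)\to V(A)$ embedding each block of $H$ into a block of $A$. In particular this holds if $H=A\cup B$ with $V(A)\cap V(B)=\{v\}$, $|B|\ge2$, where $A-v$ and $B-v$ are nonempty unions of components of $H-v$, and $B$ embeds in $A$ fixing $v$. Hence every connected $H$ with a vertex of degree 1 is approximate-easy.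

*Proof.* By Lemma 2(b) every $H$-avoiding scheme has value at least $1/|A|>1/k$, so Theorem 11(b) applies. For the second statement, $A$ is a connected union of blocks with $|A|<k$, and every block of $H$ lies in $A$ or in $B$. Let $f$ be the identity on $A$ and the given embedding on $B$; they agree at $v$. The image of a block of $B$ is an edge or 2-connected, so it lies in a block of $A$. For the third, let $B$ be the pendant edge at $v$, the neighbor of the degree 1 vertex. Since $k\ge3$ and $H$ is connected, $v$ has a neighbor in $A$, and the pendant vertex can be mapped to it. $\square$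

**Corollary 16 (standing assumptions).** The equivalence in the conjecture holds for all $H$ with $k\le5$. For $k=6$ it fails for exactly one graph, $K_3\cdot C_4$.

*Proof.* 2-connected $H$ are hard by fact 1, and disconnected $H$ are easy by Proposition 1. Let $H$ be connected with a cut vertex. If $H$ has a leaf, it is easy by Corollary 15. Otherwise its end blocks (the blocks with exactly one cut vertex), of which there are at least two, have at least 3 vertices each, because an end block $K_2$ would contain a leaf. So $k-1=\sum_B(|B|-1)\ge4$, and $k\ge5$.

If $k=5$, there are exactly two blocks, both triangles: $H$ is the bowtie, easy by Corollary 15, since one triangle embeds in the other fixing $v$.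

Let $k=6$, so $\sum_B(|B|-1)=5$. Suppose some end block has at least 4 vertices. It contributes at least 3, and another end block at least 2, so these are all the blocks: $H$ is $K_3$ and $Y$ glued at a vertex, with $Y$ 2-connected on 4 vertices, i.e. $Y\in\{C_4,K_4-e,K_4\}$. If $Y\ne C_4$, every vertex of $Y$ is in a triangle of $Y$, so $K_3$ embeds in $Y$ fixing the common vertex, and $H$ is easy by Corollary 15. If $Y=C_4$, then $H=K_3\cdot C_4$ is hard by Theorem 4.

Suppose all end blocks are triangles. Two of them contribute $4$, so there is exactly one further block, a $K_2$. It is not an end block, as there is no leaf. So both its vertices are cut vertices, and $H$ is two triangles $E_1,E_2$ joined by a bridge $xy$, $x\in E_1$, $y\in E_2$. Map $E_1$ identically, and $E_2$ bijectively onto $E_1$ with $y\mapsto y'\ne x$. Then the bridge $xy$ goes to the edge $xy'$ of $E_1$. Each block is embedded into $E_1$, and Corollary 15 with $A=E_1$ shows that $H$ is easy. $\square$
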